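# Quotients of groups that look abelian from far away

## 1. Three classes of groups and the guess "yes, three times"

A quotient of an abelian group is abelian. So if a countable group looks like an abelian group from far away, one would guess that each of its quotients also looks like an abelian group from far away. There are three natural meanings of "looks like", hence three questions, and the first guess is *yes, three times*. We shall test this guess on small cases, and find in the end that it is right twice and wrong once.

**Large-scale language.** A metric is *proper* if all closed balls are compact. Every countable group $G$ carries a proper left-invariant metric, and for any two such metrics $d,\rho$ the identity $(G,d)\to(G,\rho)$ is a coarse equivalence in the sense below. We fix one on each group. A map $f:X\to Y$ of metric spaces is *bornologous* if for every $\delta<\infty$ the number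
$$\omega_f(\delta)=\sup\{\operatorname{diam} f(A): A\subset X,\ \operatorname{diam}A\le\delta\}$$
is finite. Two metric spaces $X,Y$ are *(bijectively) coarsely equivalent* if there are (bijective) bornologous maps $f:X\to Y$, $g:Y\to X$ and a constant $K$ with $\operatorname{dist}(gf(x),x)\le K$ and $\operatorname{dist}(fg(y),y)\le K$ for all $x\in X$, $y\in Y$. A map $f:X\to Y$ is a *coarse embedding* if it is a coarse equivalence between $X$ and the subspace $f(X)$.

**The classes.**

- $\mathcal A_b$: countable groups bijectively coarsely equivalent to some countable abelian group;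
- $\mathcal A_c$: countable groups coarsely equivalent to some countable abelian group;
- $\mathcal A_e$: countable groups that coarsely embed into some countable abelian group.

**Problem** (from T. Banakh, J. Higes, I. Zarichinyy, "The coarse classification of countable abelian groups", arXiv:0807.1141, 2008). For $i\in\{b,c,e\}$, does $G\in\mathcal A_i$ and $N\lhd G$ always imply $G/N\in\mathcal A_i$?

**Translation into finite sets.** We can forget metrics. A countable group with a proper metric is a countable, locally compact, complete space, so by Baire it has an isolated point. Left translations are isometries, so all points are isolated, and the compact balls, being discrete, are finite. Conversely every finite set lies in a ball. Hence, for countable groups (and for subsets of them):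

- $f:X\to Y$ is bornologous iff
$$\text{for each finite }E\subset X\text{ there is a finite }E'\subset Y:\quad x^{-1}x'\in E\Rightarrow f(x)^{-1}f(x')\in E'.\tag{1.1}$$
- $f$ is a coarse embedding iff it is bornologous and
$$\text{for each finite }E'\subset Y\text{ there is a finite }E\subset X:\quad f(x)^{-1}f(x')\in E'\Rightarrow x^{-1}x'\in E.\tag{1.2}$$
Indeed, if $g:f(X)\to X$ is bornologous with $d(gf(x),x)\le K$, then $d(x,x')\le 2K+d(gf(x),gf(x'))$, which gives (1.2). Conversely, given (1.2), let $g$ be any section of $f:X\to f(X)$. By (1.2) $g$ is bornologous. Moreover $fg=\mathrm{id}$, and $x$, $gf(x)$ have the same image, so $x^{-1}gf(x)$ lies in a fixed finite set.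
- A bijection that is bornologous with bornologous inverse is a bijective coarse equivalence.

In particular fibers of a coarse embedding have bounded size, coarse embeddings compose, a coarse equivalence is a coarse embedding, and $\mathcal A_b\subset\mathcal A_c\subset\mathcal A_e$. If $f:G\to A$ is bornologous with $A$ abelian (written additively), then (1.1) with $E=\{u\}$ says
$$D_u=\{f(xu)-f(x):x\in G\}\ \text{ is finite for every fixed }u\in G.\tag{1.3}$$
This is used constantly: *right multiplication by a fixed element changes $f$ by finitely many amounts*.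

**Conventions.** $[x,y]=xyx^{-1}y^{-1}$; "f.g." means finitely generated; $|\cdot|_\Gamma$ is the word length of a f.g. group $\Gamma$ for some finite symmetric generating set (another choice changes it by a bounded factor). "Virtually $P$" means "some finite-index subgroup has $P$"; "locally $P$" means "every f.g. subgroup has $P$". Letters $C,C',c$ denote constants.

## 2. Finite index, $D_\infty$, locally finite groups, $\mathbb Q$, and a permutation twist

**Example 2.1 (finite index).** Let $L\le\Gamma$ have finite index, and write each $\gamma\in\Gamma$ as $\gamma=lt$ with $l\in L$ and $t$ in a finite set of representatives containing $1$. Sending $\gamma$ to $l$ is bornologous, since $l^{-1}l'=t\gamma^{-1}\gamma't'^{-1}$. It moves points by a bounded distance and fixes $L$ pointwise. So $L$ and $\Gamma$ are coarsely equivalent. If $\Gamma$ is f.g., then $L$ is f.g., and for $l\in L$ the map carries a word path $1,s_1,s_1s_2,\dots,l$ in $\Gamma$ to a path from $1$ to $l$ with steps in a fixed finite subset of $L$. Hence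
$$|l|_L\le C|l|_\Gamma\qquad(l\in L).\tag{2.1}$$
So f.g. virtually abelian groups are in $\mathcal A_c$, and their quotients are again f.g. virtually abelian. The guess survives.

**Example 2.2 (infinite dihedral group).** $D_\infty=\mathbb Z\rtimes\{\pm1\}$, $(m,\varepsilon)(m',\varepsilon')=(m+\varepsilon m',\varepsilon\varepsilon')$. The bijection $(m,\varepsilon)\mapsto(m,\varepsilon)\in\mathbb Z\times\{\pm1\}$ is bornologous in both directions, because $g^{-1}g'=(\varepsilon(m'-m),\varepsilon\varepsilon')$: the sign $\varepsilon$ takes two values, so a finite set of differences $m'-m$ corresponds to a finite set of elements $g^{-1}g'$. So $D_\infty\in\mathcal A_b$.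

For the next two examples we prove a lemma that will be used again at the very end.

**Lemma 2.3 (labels).** Let $1=G_0\le G_1\le\cdots$ be subgroups with union a countable group $G$, and $1\in S\subset G$. For $s,s'\in S$ write $s\approx_n s'$ iff $s^{-1}s'\in G_n$. Suppose that for each $n$ every $\approx_n$-class has exactly $k_n<\infty$ elements, and that $\{s^{-1}s':s\approx_ns'\}$ is finite. Then each $m_n=k_n/k_{n-1}$ ($n\ge1$) is an integer, and there is a bijection $\tau:S\to T=\bigoplus_{n\ge1}\mathbb Z/m_n$, bornologous with bornologous inverse.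

*Proof.* $\approx_n$ is an equivalence relation, $\approx_0$ is equality (so $k_0=1$), and $\approx_{n-1}$ refines $\approx_n$. So each $\approx_n$-class is a union of exactly $k_n/k_{n-1}=m_n$ classes of $\approx_{n-1}$. In each $\approx_n$-class label these subclasses bijectively by $\mathbb Z/m_n$, with label $0$ for the subclass containing $1$, if there is one. Let $\tau(s)_n$ be the label of the $\approx_{n-1}$-class of $s$. If $s\in G_n$, then for $i>n$ we have $s\approx_{i-1}1$, so $\tau(s)_i=0$. Thus $\tau$ maps into $T$. Put $T_n=\bigoplus_{i\le n}\mathbb Z/m_i$. We claim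
$$s\approx_ns'\iff\tau(s)-\tau(s')\in T_n.\tag{2.2}$$
If $s\approx_ns'$, then for $i>n$ we have $s\approx_{i-1}s'$ and the $i$-th labels agree. Conversely let $\tau(s)-\tau(s')\in T_n$ and choose $m\ge n$ with $s\approx_ms'$. Equality of the labels number $m,m-1,\dots,n+1$ gives successively $s\approx_{m-1}s'$, …, $s\approx_ns'$. For $n=0$, (2.2) says that $\tau$ is injective. For surjectivity let $t\in T_m$: start in the $\approx_m$-class of $1$ and pick successively the subclasses with labels $t_m,\dots,t_1$. We arrive at a single element $s\in G_m$ with $\tau(s)=t$.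

A finite $E\subset G$ lies in some $G_n$, so $s^{-1}s'\in E$ implies $\tau(s')-\tau(s)\in T_n$, a finite set. A finite subset of $T$ lies in some $T_n$, and $\tau(s')-\tau(s)\in T_n$ implies $s\approx_ns'$, so $s^{-1}s'$ lies in a finite set by hypothesis. $\square$

**Example 2.4 (locally finite groups).** If $G$ is countable and locally finite, it is the union of finite subgroups $1=G_0\le G_1\le\cdots$. Lemma 2.3 with $S=G$, $k_n=|G_n|$ gives $G\in\mathcal A_b$. Quotients of locally finite groups are locally finite. The guess survives.

**Example 2.5 (the rationals).** Let $G=\mathbb Q$, $G_0=0$, $G_n=\frac1{n!}\mathbb Z$ for $n\ge1$, $S=\mathbb Q\cap[0,1)$. A coset of $\frac1{n!}\mathbb Z$ meets $[0,1)$ in $n!$ points, and differences of these points lie in the finite set $\frac1{n!}\mathbb Z\cap(-1,1)$. So $S$ is bijectively coarsely equivalent to $\bigoplus_{n\ge1}\mathbb Z/n$. The bijection $q\mapsto(\lfloor q\rfloor,q-\lfloor q\rfloor)\in\mathbb Z\times S$ is bornologous with bornologous inverse (if $q'-q=e$, then $\lfloor q'\rfloor-\lfloor q\rfloor\in\{\lfloor e\rfloor,\lfloor e\rfloor+1\}$).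 So $\mathbb Q$ is bijectively coarsely equivalent to $\mathbb Z\oplus\bigoplus_n\mathbb Z/n$. "Integer part, then labels for the fractional part" will be the pattern of the main construction.

**Example 2.6 (a twist that hurts).** Let $G=\mathbb Z^{(\mathbb N)}\rtimes\mathrm{FSym}(\mathbb N)$, with finitely supported permutations acting on the basis $e_1,e_2,\dots$. As in Example 2.2, $g=(v,\sigma)$, $g'=(v',\sigma')$ satisfy $g^{-1}g'=(\sigma^{-1}(v'-v),\sigma^{-1}\sigma')$. But now $v'-v=e_1$, $\sigma'=\sigma$ gives the infinitely many elements $(e_{\sigma^{-1}(1)},1)$, so the dihedral recipe fails: the orbit of $e_1$ is infinite. We shall see that no other recipe works either (Example 8.3).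

**The direct attack on quotients, and where it stops.** Let $f:G\to A$ be a coarse embedding, $N\lhd G$. Let $A_N\le A$ be generated by all $f(xn)-f(x)$, $x\in G$, $n\in N$. Then $\bar f(gN)=f(g)+A_N$ is a well-defined map $G/N\to A/A_N$ into an abelian group. It is bornologous: if $g'=gen$ with $e$ in a finite set and $n\in N$, then $f(g')-f(g)\in D_e+A_N$. What is missing is (1.2), and it can fail badly. Take $G=A=\mathbb Z^2$, $N=0\times\mathbb Z$ and $f(m,n)=(m+\epsilon_n,n)$ with $\epsilon_n\in\{0,1\}$ the parity of $n$. This $f$ is a bijection at bounded distance from the identity. The differences $f(x+(0,k))-f(x)$ are of the form $(\delta,k)$ with $\delta\in\{0,\pm1\}$, $\delta\equiv k$ mod $2$, and $(1,1)$, $(-1,1)$ occur. So $A_N=\{(a,b):a\equiv b\bmod2\}$, and $\bar f$ maps the infinite group $G/N\cong\mathbb Z$ to a group with two elements.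

A coarse map does not see subgroups. So for a positive answer we look for a description of the class that mentions no map at all, and for a negative answer we look for a quantity that no coarse embedding can hide.

## 3. The two theorems, and why condition 4 passes to quotients

On a group $G$ write $u\sim v$ iff $u^i=v^i$ for some $i\ge1$. This is an equivalence relation: $u^i=v^i$ and $v^j=w^j$ give $u^{ij}=w^{ij}$. For example, in $D_\infty$ all reflections are $\sim1$, and distinct translations are inequivalent.

**Theorem A.** For a countable group $G$ the following are equivalent: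

1. $G\in\mathcal A_b$;
2. $G\in\mathcal A_c$;
3. $G\in\mathcal A_e$ and $G$ is locally virtually abelian;
4. (i) $G$ is locally virtually abelian, and (ii) every conjugacy class of $G$ meets only finitely many $\sim$-classes;
5. $G$ is bijectively coarsely equivalent to $M\oplus T$, where $M$ is free abelian of countable rank and $T$ is a countable direct sum of finite cyclic groups.

**Corollary.** $\mathcal A_b=\mathcal A_c$ is closed under quotients (also under subgroups and countable direct sums).

*Proof from Theorem A.* We check that condition 4 is inherited. Quotients: a f.g. subgroup of $G/N$ is the image of a f.g. subgroup of $G$, and quotients of virtually abelian groups are virtually abelian. A conjugacy class of $G/N$ is the image of a conjugacy class of $G$, and $u\sim v$ implies $uN\sim vN$, so the image meets finitely many $\sim$-classes. Subgroups: clear. Direct sums: a f.g. subgroup lies in a finite product of f.g. subgroups of the factors. A conjugate of $(g_1,\dots,g_m,1,\dots)$ is $(c_1,\dots,c_m,1,\dots)$ with $c_i$ conjugate to $g_i$, and if $c_i\sim c_i'$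 for $i\le m$, then the tuples are $\sim$-equivalent (multiply the exponents). So there are finitely many classes. $\square$

**Theorem B.** There are a countable torsion-free metabelian group $G\in\mathcal A_e$ (a direct sum of f.g. nilpotent groups) and a central subgroup $N\le G$ with $G/N\notin\mathcal A_e$. On the other hand, a f.g. group is in $\mathcal A_e$ iff it is virtually nilpotent, so quotients of *f.g.* groups in $\mathcal A_e$ are in $\mathcal A_e$.

So the answer to the problem is: **yes** for $\mathcal A_b$, **yes** for $\mathcal A_c$, **no** for $\mathcal A_e$. Everything that follows is the proof of Theorems A and B.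

## 4. Roots and finite-index subgroups in nilpotent groups

Here $\gamma_1(L)=L$, $\gamma_{l+1}(L)=[\gamma_l(L),L]$. We use the following standard facts.

**(N1)** Subgroups of f.g. nilpotent groups are f.g. The torsion elements of a nilpotent group form a subgroup, finite in the f.g. case. Nilpotent groups are amenable. For $L$ nilpotent put
$$\sqrt{\gamma_l(L)}=\{x\in L:x^i\in\gamma_l(L)\text{ for some }i\ge1\},$$
the preimage of the torsion subgroup of $L/\gamma_l(L)$. It is a normal subgroup and $L/\sqrt{\gamma_l(L)}$ is torsion-free. (Example: in the Heisenberg group generated by $a,b$ with $c=[a,b]$ central, let $L=\langle a^2,b,c\rangle$. As $[a^2,b]=c^2$, we have $\gamma_2(L)=\langle c^2\rangle$ and $\sqrt{\gamma_2(L)}=\langle c\rangle$.)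

**(N2)** In a torsion-free nilpotent group, $x^n=y^n$ with $n\ge1$ implies $x=y$. Hence, if $x^n$ commutes with $y$, so does $x$, because $(yxy^{-1})^n=x^n$. In particular the quotient by the center is torsion-free.

**(N3)** *If $H$ is nilpotent and $H^\circ\le H$ has finite index, every element of $\gamma_j(H)$ has a positive power in $\gamma_j(H^\circ)$.*

*Proof.* Replacing $H^\circ$ by the intersection of its conjugates makes $\gamma_j(H^\circ)$ smaller, so we may assume $H^\circ\lhd H$.

First, a torsion-free nilpotent group $K$ and a finite-index $K^\circ\le K$ have the same class. We use induction on the class of $K$, the case $K=1$ being clear. If $K\ne1$, then $K$ is infinite, so $K^\circ\neq1$. An element of $Z(K^\circ)$ commutes with a positive power of each $y\in K$, hence by (N2) with $y$. So $Z(K^\circ)=K^\circ\cap Z(K)$, and $K^\circ/Z(K^\circ)$ is a finite-index subgroup of the torsion-free group $K/Z(K)$. By induction these have the same class, and in both cases the class has dropped by one.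

Now let $Q=H/\gamma_j(H^\circ)$ and $\bar Q=Q/\mathrm{tor}(Q)$. The image of $H^\circ$ in $\bar Q$ has finite index and class $\le j-1$, so $\bar Q$ has class $\le j-1$. That is, $\gamma_j(Q)\subset\mathrm{tor}(Q)$. $\square$

## 5. Counting points: an upper bound on depth

The quantity that a coarse embedding cannot hide comes from counting. Suppose $f(Y)$ lies near a subgroup of rank $k$. Since $f$ does not stretch words by more than a constant factor, $Y$ can have only about $\rho^k$ elements of word length $\le\rho$.

**Lemma 5.1.** Let $f:G\to A$ be a coarse embedding into a countable abelian group, $\Gamma\le G$ f.g., $Y\subset\Gamma$, and suppose $f(Y)$ lies in a finite union of cosets of a f.g. subgroup $B\le A$ of (torsion-free) rank $k$. Then there is $C$ with $|\{y\in Y:|y|_\Gamma\le\rho\}|\le C(1+\rho)^k$ for all $\rho\ge0$.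

*Proof.* Let $B_\Gamma\le A$ be generated by $\{f(xs)-f(x):x\in G,\ s\text{ a generator of }\Gamma\}$, a finite set by (1.3), which also serves as generating set for word length (together with its negatives). Writing $\gamma=s_1\cdots s_m$ and telescoping, we see that $f(\gamma)-f(1)\in B_\Gamma$ has word length $\le|\gamma|_\Gamma$.

A nonempty intersection of $B_\Gamma$ with a coset of $B$ is a coset of $B\cap B_\Gamma$. So $f(Y)-f(1)$ lies in finitely many cosets of $B\cap B_\Gamma$ in $B_\Gamma$. Map $B_\Gamma$ to $\mathbb Z^l\subset\mathbb R^l$ by factoring out its finite torsion; norms are $\le C'\cdot$length. The image of $B\cap B_\Gamma$ is a subgroup $\Lambda\subset\mathbb Z^l$ of rank $k'\le k$, discrete in its $k'$-dimensional real span. If a coset of $\Lambda$ contains a point $p$ of norm $\le C'\rho$, all its other such points are $p+\lambda$ with $\lambda\in\Lambda$, $|\lambda|\le2C'\rho$. So there are at most $C(1+\rho)^{k'}$ of them. Finally, the fibers of $B_\Gamma\to\mathbb Z^l$ are finite of constant size and the fibers of $f$ have bounded size. $\square$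

**Corollary 5.2.** Let $G\in\mathcal A_e$ via $f:G\to A$.

(a) $G$ is locally virtually nilpotent.

(b) For each $z\in G$ of infinite order there is $k$ such that: if $H\le G$ is f.g., $i\ge1$, $z^i\in H$, $j\ge1$ and for some $C$ one has $|z^{im}|_H\le Cm^{1/j}$ for all $m\ge1$, then $j\le k$.

*Proof.* (a) For a f.g. $\Gamma\le G$ take $Y=\Gamma$ and $B=B_\Gamma$ (the group of the proof above). Then $f(Y)\subset f(1)+B_\Gamma$, so $\Gamma$ has polynomial growth, and by Gromov's theorem (Publ. IHES 53, 1981) $\Gamma$ is virtually nilpotent.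

(b) Let $B$ be generated by the finite set $D_z=\{f(xz)-f(x):x\in G\}$, and let $k$ be its rank; it depends only on $z$ (and $f$). Telescoping gives $f(z^m)\in f(1)+B$ for all $m\ge0$. Apply Lemma 5.1 with $\Gamma=H$, $Y=\{z^{im}:m\ge1\}$, whose elements are distinct. All $m\le(\rho/C)^j$ give elements of length $\le\rho$, so $\lfloor(\rho/C)^j\rfloor\le C'(1+\rho)^k$ for all $\rho\ge0$, and $j\le k$. $\square$

Note the uniformity in (b): $k$ does not depend on $H$. Inside *any* f.g. subgroup, the powers of $z$ can be compressed at most to the $k$-th root.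

## 6. Gluing centers of growing depth: proof of Theorem B

**Step 1. F.g. nilpotent groups embed, even injectively.** The aim is an injective coarse embedding $H\to\mathbb Z^k$ with $1\mapsto0$ for $H$ f.g. nilpotent, with word metric $d$. By H. Bass (Proc. LMS 25, 1972) and Y. Guivarc'h (Bull. SMF 101, 1973) there are an integer $D\ge0$ and $c,C>0$ with $cr^D\le|B(r)|\le Cr^D$ for $r\ge1$. Hence $(H,d)$ is doubling. Namely, take a maximal set of points with mutual distances $>r$ in a ball of radius $2r$: the balls of radius $r$ about them cover the given ball, while those of radius $r/2$ are disjoint and lie in a ball of radius $3r$. So there are at most $|B(3r)|/|B(r/2)|$ points, which is bounded for $r\ge2$, and for $r<2$ there are at most $|B(4)|$.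

Assouad's theorem (Bull. SMF 111, 1983) says that for a doubling space $(X,d)$ and $0<\alpha<1$ the space $(X,d^\alpha)$ embeds bi-Lipschitzly in some $\mathbb R^k$. With $\alpha=\frac12$ we get $F:H\to\mathbb R^k$ with $c_1d(x,y)^{1/2}\le|F(x)-F(y)|\le c_2d(x,y)^{1/2}$. After rescaling, $c_1>\sqrt k$. As $d\ge1$ for distinct points, distinct points have images at distance $>\sqrt k$. Let $f(x)\in\mathbb Z^k$ consist of the integer parts of the coordinates of $F(x)$. Points of $\mathbb R^k$ with equal integer parts have distance $<\sqrt k$, so $f$ is injective. Also $f(x)-f(y)$ differs from $F(x)-F(y)$ by a vector of norm $\le\sqrt k$, so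
$$c_1d(x,y)^{1/2}-\sqrt k\le|f(x)-f(y)|\le c_2d(x,y)^{1/2}+\sqrt k,$$
and $f$ is a coarse embedding. Translate so that $f(1)=0$.

**Step 2. The f.g. part of Theorem B.** By Step 1 and Example 2.1, f.g. virtually nilpotent groups are in $\mathcal A_e$. Corollary 5.2(a) is the converse for f.g. groups. Virtual nilpotency passes to quotients. This proves the second part.

So no counterexample is f.g. Corollary 5.2(b) tells us what to look for: an element whose powers get compressed to the $n$-th root for *every* $n$, in different f.g. subgroups. No such element exists in a group of $\mathcal A_e$. But groups of $\mathcal A_e$ may contain, for every $n$, a different central element compressed to the $n$-th root, and a quotient can identify all these elements.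

**Step 3. Direct sums stay in $\mathcal A_e$.** Let $N_n$ ($n\ge1$) be f.g. nilpotent with injective coarse embeddings $f_n:N_n\to\mathbb Z^{k_n}$, $f_n(1)=0$. We show that $f=\bigoplus f_n:\bigoplus N_n\to\bigoplus\mathbb Z^{k_n}$ is a coarse embedding. If $x^{-1}y\in E$ with $E\subset N_1\times\cdots\times N_m$ finite, then $f(y)-f(x)$ vanishes in coordinates $n>m$ and lies in a fixed finite set in each coordinate $n\le m$. If $f(y)-f(x)\in D$ with $D\subset\bigoplus_{n\le m}\mathbb Z^{k_n}$ finite, then $x_n=y_n$ for $n>m$ *by injectivity*, and $x_n^{-1}y_n$ lies in a fixed finite set for $n\le m$. So $\bigoplus N_n\in\mathcal A_e$. (Without injectivity, the coordinates $n>m$ would contribute infinitely many possibilities whenever infinitely many $f_n$ fail to be injective.)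

**Step 4. A central element compressed to the $n$-th root.** Let $W_n=\mathbb Z[X]/((X-1)^n)\cong\mathbb Z^n$, $Y=X-1$, and $N_n=W_n\rtimes\langle t\rangle$ with $t$ of infinite order acting as multiplication by $X=1+Y$ (invertible, as $Y^n=0$). For $n=2$ this is the Heisenberg group. $N_n$ is f.g., torsion-free (an extension of $\mathbb Z$ by $\mathbb Z^n$) and metabelian. It is nilpotent: $N_n/YW_n$ is abelian, so $\gamma_2(N_n)\subset YW_n$, and an element $wt^a$ acts on $W_n$ by $X^a$ with $(X^a-1)Y^kW_n\subset Y^{k+1}W_n$, so $\gamma_{k+1}(N_n)\subset Y^kW_n$ and $\gamma_{n+1}(N_n)=1$. The element $z_n=Y^{n-1}\in W_n$ has infinite order and is central, since $XY^{n-1}=Y^{n-1}$.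

*Claim: there is $C_n$ with*
$$|z_n^m|_{N_n}\le C_nm^{1/n}\qquad(m\ge1).\tag{6.1}$$
For $v\in W_n$ and $q\ge1$ we have $(X^q-1)v=t^qvt^{-q}v^{-1}$ (left side additive in $W_n$), so $|(X^q-1)v|\le2q|t|+2|v|$. Start with $v=d\cdot1$, $d\ge0$, of length $\le d|1_{W_n}|$, and apply this $n-1$ times: for $q_1,\dots,q_{n-1}\ge1$ the element $(X^{q_1}-1)\cdots(X^{q_{n-1}}-1)\cdot d$ has length $\le C(d+\sum q_i)$, with $C$ depending only on $n$. Since $X^q-1=Y(1+X+\cdots+X^{q-1})$ and $X$ fixes $Y^{n-1}$, this element equals $dq_1\cdots q_{n-1}Y^{n-1}$. So we reach the exponent $dq_1\cdots q_{n-1}$ at the cost of only $d+\sum q_i$.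

Given $m\ge1$ let $q=\lceil m^{1/n}\rceil$, so $m\le q^n$ and $q\le2m^{1/n}$. Write $m=\sum_{l=0}^{n-1}d_lq^l$ with integers $0\le d_l\le q$: for $q\ge2$ use base $q$ with leading digit $\lfloor m/q^{n-1}\rfloor\le q$; for $q=1$ we have $m=1$. The element $d_lq^lY^{n-1}$ is of the above form with $l$ of the $q_i$ equal to $q$ and the others equal to $1$. Hence $|z_n^m|\le\sum_lC(d_l+nq)\le C_nm^{1/n}$.

**Step 5. The gluing.** Let $G=\bigoplus_{n\ge1}N_n$, a countable torsion-free metabelian group, in $\mathcal A_e$ by Steps 1 and 3. The subgroup $N=\langle z_nz_1^{-1}:n\ge2\rangle$ is central. It is the kernel of the sum map $\bigoplus_n\mathbb Zz_n\to\mathbb Z$, which sends $z_1^m$ to $m$. So the image $z$ of $z_1$ in $G/N$ has infinite order. For each $n$, $z$ is also the image of $z_n$, so in the image $\bar N_n$ of $N_n$ we have $|z^m|_{\bar N_n}\le C_nm^{1/n}$ for $m\ge1$ by (6.1). If $G/N$ were in $\mathcal A_e$, Corollary 5.2(b) with $H=\bar N_n$, $i=1$, $j=n$ would give $n\le k$ for all $n$, with $k$ depending only on $z$: a contradiction. This proves Theorem B. $\square$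

## 7. Short commutators: groups in $\mathcal A_c$ are locally virtually abelian

We turn to Theorem A and prove (2)⇒(3). A coarse embedding may compress distances, as Assouad's did. A coarse equivalence comes with a map $g:A\to G$ back, so that paths in $A$ can be pulled back to paths in $G$ of proportional length. The plan is this. In the abelian group $A$ the commutator $[x^n,y^n]$ should produce, on average, displacement $o(n)$. Pulling back, $[x^n,y^n]$ has length $o(n)$ in $G$. In the Heisenberg group this is impossible.

**Lemma 7.1 (depth compresses powers).** Let $H$ be f.g. nilpotent, $j\ge1$ and $h\in\gamma_j(H)$. There is $C$ with $|h^m|_H\le Cm^{1/j}$ for $m\ge1$.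

*Proof.* $H$ is a quotient of a free nilpotent group $F$ of finite rank and some class $c\ge j$; as $\gamma_j(F)\to\gamma_j(H)$ is onto and lengths do not increase under $F\to H$, we may take $H=F$. By Malcev, $F$ is a cocompact lattice in the simply connected Lie group $\mathcal N$ whose Lie algebra is the free nilpotent real Lie algebra $\bigoplus_{i\le c}V_i$ of the same rank and class, graded by degree. By the Baker–Campbell–Hausdorff formula, $\gamma_j(F)\subset\gamma_j(\mathcal N)\subset\exp(\bigoplus_{i\ge j}V_i)$. The group $\mathcal N$ is a Carnot group. Its Carnot–Carathéodory metric $d$ is left-invariant, proper, geodesic, induces the usual topology, and is multiplied by $t>0$ under the dilation $\exp\sum X_i\mapsto\exp\sum t^iX_i$. Since $d(1,\cdot)$ is bounded on the compact set $\{\exp\sum X_i:\max_i|X_i|^{1/i}=1\}$, scaling gives $d(1,\exp\sum X_i)\le C\max_i|X_i|^{1/i}$. By Švarc–Milnor, $|\cdot|_F\le C\,d(1,\cdot)+C$ on $F$. If $h=\exp(\sum_{i\ge j}X_i)$, then $h^m=\exp(\sum_{i\ge j}mX_i)$, so $d(1,h^m)\le C\max_{i\ge j}(m|X_i|)^{1/i}\le C'm^{1/j}$, and $|h^m|_F\le C''m^{1/j}$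 for $m\ge1$. $\square$

The next lemma makes "on average" precise. Recall that a *cocycle* for a unitary representation $\pi$ of $H$ on $\mathcal H$ is a map $c:H\to\mathcal H$ with $c(ww')=c(w)+\pi(w)c(w')$. Expanding along a word gives
$$\|c(w)\|\le|w|_H\max_s\|c(s)\|\quad(s\text{ ranging over the generators}).\tag{7.1}$$
For $H=\mathbb Z$ on $\mathcal H=\mathbb C$ with generator acting by $\lambda$, $|\lambda|=1$: if $\lambda=1$, then $c(n)=nc(1)$ grows linearly; if $\lambda\ne1$, then $c(n)=\frac{\lambda^n-1}{\lambda-1}c(1)$ is bounded. Linear growth comes from fixed vectors, and there $c$ is a homomorphism, blind to commutators.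

**Lemma 7.2.** Let $H$ be f.g. nilpotent, $\pi$ a unitary representation of $H$ on $\mathcal H$, and $c:H\to\mathcal H$ a cocycle.

(a) If the space $\mathcal H^H$ of fixed vectors is $0$, then for every $\epsilon>0$ there is $C_\epsilon$ with $\|c(w)\|\le\epsilon|w|_H+C_\epsilon$.

(b) In general, $\|c([x^n,y^n])\|=o(n)$ for all $x,y\in H$.

*Proof.* (a) For central $z$, expanding both sides of $c(zw)=c(wz)$ gives
$$(1-\pi(z))c(w)=(1-\pi(w))c(z).\tag{7.2}$$

*Case 1: $\ker(1-\pi(z))=0$ for some central $z$.* Let $E_\delta$ be the spectral projection of $\pi(z)$ for $\{\lambda:|1-\lambda|\ge\delta\}$. It commutes with $\pi(H)$, since $\pi(z)$ does, and $1-\pi(z)$ is invertible on its range. By (7.2), $E_\delta c(w)=(1-\pi(w))\xi_\delta$ with $\xi_\delta=(1-\pi(z))^{-1}E_\delta c(z)$, so $\|E_\delta c(w)\|\le2\|\xi_\delta\|$. The other part $(1-E_\delta)c$ is a cocycle, so by (7.1) its norm at $w$ is at most $|w|_H\max_s\|(1-E_\delta)c(s)\|$. As $\delta\to0$, $1-E_\delta$ tends strongly to the projection onto $\ker(1-\pi(z))=0$, so the maximum over the finitely many $s$ tends to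 $0$. Choose $\delta$ making it $\le\epsilon$.

*General case*, by induction on the class of $H$; for $H=1$ we have $\mathcal H=\mathcal H^H=0$. Let $z_1,\dots,z_r$ generate the center $Z$ of $H$ (which is f.g. by (N1)). The projections onto the $\ker(1-\pi(z_i))$ commute with each other and with $\pi(H)$. So $\mathcal H$ is the orthogonal sum of the $H$-invariant subspaces
$$\ker(1-\pi(z_1))\cap\cdots\cap\ker(1-\pi(z_{i-1}))\cap\ker(1-\pi(z_i))^\perp\qquad(1\le i\le r)$$
and $\mathcal H^Z$. The component of $c$ in the $i$-th subspace is a cocycle to which Case 1 applies with $z=z_i$. For the component $c'$ in $\mathcal H^Z$ and $z\in Z$, (7.2) reads $0=(1-\pi(w))c'(z)$ for all $w$, so $c'(z)$ is $H$-fixed, hence $0$. Then $c'(wz)=c'(w)+\pi(w)c'(z)=c'(w)$. So $c'$ descends to a cocycle of $H/Z$ on $\mathcal H^Z$, which has no nonzero fixed vector, and the induction hypothesis applies, since word length does not increase under $H\to H/Z$. Adding the $r+1$ estimates, each with $\epsilon/(r+1)$, we get (a).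

(b) The projection of $c$ to $\mathcal H^H$ is a homomorphism into an abelian group, so it kills $[x^n,y^n]$. On $(\mathcal H^H)^\perp$ use (a) together with $|[x^n,y^n]|_H\le2n(|x|_H+|y|_H)$: the norm is at most $\epsilon C n+C_\epsilon$ for every $\epsilon$. $\square$

**Lemma 7.3.** Let $G\in\mathcal A_c$ and let $H\le G$ be f.g. nilpotent. There is a f.g. $\Gamma$ with $H\le\Gamma\le G$ such that $|[x^n,y^n]|_\Gamma=o(n)$ for all $x,y\in H$.

*Proof.* **Step 1. Pulling paths back.** Let $A$ be abelian, $f:G\to A$ and $g:A\to G$ bornologous with $d(gf(x),x)\le K$, and let $O=O^{-1}$ be the finite ball of radius $K$ about $1$ in $G$. Let $B\le A$ be generated by the finite set $\{f(xs)-f(x):x\in G,\ s\text{ a generator of }H\}$, so $f(H)\subset f(1)+B$. Fix a finite symmetric generating set $\Sigma$ of $B$. As $g$ is bornologous, $E=\{g(\beta)^{-1}g(\beta+e):\beta\in f(1)+B,\ e\in\Sigma\}$ is finite. Put $\Gamma=\langle H\cup E\cup O\rangle$, with a finite symmetric generating set containing $E\cup O$. For $h,h'\in H$,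
$$h^{-1}h'=\bigl(h^{-1}gf(h)\bigr)\bigl(gf(h)^{-1}gf(h')\bigr)\bigl(gf(h')^{-1}h'\bigr).$$
The outer factors lie in $O$. Going from $f(h)$ to $f(h')$ inside $f(1)+B$ by $|f(h)-f(h')|_B$ steps in $\Sigma$ writes the middle factor as a product of that many elements of $E$. Hence
$$|h^{-1}h'|_\Gamma\le2+|f(h)-f(h')|_B.\tag{7.3}$$
Write $B=B_0\oplus F$ with $B_0\cong\mathbb Z^k$, $F$ finite, and let $\phi:H\to\mathbb Z^k\subset\mathbb C^k$ be the $B_0$-component of $f(h)-f(1)$. Then $|\phi(hs)-\phi(h)|$ is bounded over $h\in H$ and generators $s$, and $|f(h)-f(h')|_B\le C_1|\phi(h)-\phi(h')|+C_2$.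

**Step 2. Averaging over the base point.** The map $\phi$ is not a homomorphism; to get a cocycle from it we average. As $H$ is amenable, there is a right-invariant mean $\mathfrak m$ on $\ell^\infty(H)$. Let $\mathcal H$ be obtained from $\ell^\infty(H,\mathbb C^k)$ with the semi-inner product $\mathfrak m(\langle\Phi,\Phi'\rangle)$ by factoring out null vectors and completing. Then $(\pi(w)\Phi)(p)=\Phi(pw)$ defines a unitary representation, and $c(w)(p)=\phi(pw)-\phi(p)$, which is bounded in $p$, defines a cocycle:
$$c(ww')(p)=[\phi(pw)-\phi(p)]+[\phi(pww')-\phi(pw)].$$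
Let $w_n=[x^n,y^n]$. By Lemma 7.2(b), $\mathfrak m_p|\phi(pw_n)-\phi(p)|^2=\|c(w_n)\|^2=o(n^2)$. An infimum is at most the mean, so there is $p_n\in H$ with $|\phi(p_nw_n)-\phi(p_n)|\le\|c(w_n)\|+1=o(n)$. Now (7.3) with $h=p_n$, $h'=p_nw_n$ gives $|w_n|_\Gamma=o(n)$. (This is where left-invariance pays: $h^{-1}h'=w_n$ whatever $p_n$ is.) $\square$

**Lemma 7.4.** Let $L$ be f.g. nilpotent, $x,y\in L$, $[x,y]\notin\sqrt{\gamma_3(L)}$. Then there is $c>0$ with $|[x^n,y^n]|_L\ge cn$ for all $n\ge1$.

*Proof.* The idea is to build a function of at most quadratic growth which on the commutator subgroup is a nonzero homomorphism. Let $K=L/\sqrt{\gamma_3(L)}$, torsion-free of class $\le2$. Then $[K,K]$ is f.g. free abelian and central, and $[\bar x,\bar y]\ne1$. Choose a homomorphism $\lambda:[K,K]\to\mathbb Z$ with $\lambda([\bar x,\bar y])\neq0$, and put $\omega(k,k')=\lambda([k,k'])$. As $K$ has class $\le2$, $\omega$ is bilinear and alternating, and it vanishes if one argument lies in $[K,K]$.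

On $\hat K=K\times\mathbb R$ put the law $(k,a)(k',a')=(kk',a+a'+\frac12\omega(k,k'))$, which is associative by bilinearity and makes $\hat K$ a group. The set $D=\{(u,\lambda(u)):u\in[K,K]\}$ is a central subgroup. The commutator of $(k,a)$ and $(k',a')$ is $([k,k'],\omega(k,k'))$, because
$$([k,k'],\omega(k,k'))\cdot(k'k,\,a+a'-\tfrac12\omega(k,k'))=(kk',\,a+a'+\tfrac12\omega(k,k')).$$
It lies in $D$. So $\hat K/D$ is abelian, and $\mathbb R=\{(1,a)\}$ embeds in it, as $\mathbb R\cap D=1$. Since $\mathbb R$ is divisible, there is a homomorphism $\rho:\hat K/D\to\mathbb R$ with $\rho(1,a)=a$. Put $t(k)=-\rho(k,0)$. From $\rho(k,0)+\rho(k',0)=\rho(kk',\frac12\omega(k,k'))=\rho(kk',0)+\frac12\omega(k,k')$ and $0=\rho(u,\lambda(u))=\rho(u,0)+\lambda(u)$ we get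
$$t(kk')=t(k)+t(k')+\tfrac12\omega(k,k'),\qquad t|_{[K,K]}=\lambda.$$
Hence $t(s_1\cdots s_m)=\sum t(s_i)+\frac12\sum_{i<j}\omega(s_i,s_j)$ for generators $s_i$, so $|t(k)|\le C|k|_K^2$. Since $[\bar x^n,\bar y^n]=[\bar x,\bar y]^{n^2}$,
$$n^2|\lambda([\bar x,\bar y])|=|t([\bar x^n,\bar y^n])|\le C|[\bar x^n,\bar y^n]|_K^2\le C'|[x^n,y^n]|_L^2.\qquad\square$$

**A contradiction that does not come for free.** If $\Gamma$ in Lemma 7.3 could be taken equal to $H$, Lemmas 7.3 and 7.4 would contradict each other at once for the Heisenberg group $H$. But $\Gamma$ may be larger, and in a larger group the commutators may become short. For example, in $N_3$ of Section 6 the subgroup $H=\langle t,Y\rangle$ is a Heisenberg group, with $[t,Y]=Y^2$. In $H$, $|[t^n,Y^n]|_H\ge cn$ by Lemma 7.4. But $[t^n,Y^n]=z_3^{n^2}$, so in $N_3$ its length is at most $C_3n^{2/3}=o(n)$ by (6.1). What happened is that $[t,Y]=[t,[t,1_{W_3}]]$ lies in $\gamma_3(N_3)$. The way out is to choose the depth as large as possible from the start. Corollary 5.2(b) says that there is a largest depth.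

**Proposition 7.5.** Every $G\in\mathcal A_c$ is locally virtually abelian.

*Proof.* **Step 1. An element of maximal depth.** By Corollary 5.2(a) f.g. subgroups of $G$ are virtually nilpotent. If the proposition fails, some f.g. nilpotent $H_1\le G$ is not virtually abelian. Then $\gamma_2(H_1)$ is infinite: were it finite, each generator $s$ would have finitely many conjugates $gsg^{-1}=[g,s]s$, and the center, the intersection of the centralizers of the finitely many generators, would have finite index. So the f.g. nilpotent group $\gamma_2(H_1)$, whose torsion is finite, contains an element $z$ of infinite order. Let $j$ be the largest integer such that $z^i\in\gamma_j(H)$ for some f.g. nilpotent $H\le G$ and some $i\ge1$. It exists: for such $H,i,j$ Lemma 7.1 with $h=z^i$ gives $|z^{im}|_H\le Cm^{1/j}$, so $j\le k$ by Corollary 5.2(b), with $k$ depending only on $z$. Also $j\ge2$. Fix $H,i$ for this $j$.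

**Step 2. Commutators of $H$ drop one level deeper.** Take $\Gamma$ from Lemma 7.3, a nilpotent $L\le\Gamma$ of finite index (Corollary 5.2(a)), which is f.g., and $H^\circ=H\cap L$, of finite index in $H$. By (2.1) and Lemma 7.3, $|[x^n,y^n]|_L=o(n)$ for $x,y\in H^\circ$. By Lemma 7.4, $[x,y]\in\sqrt{\gamma_3(L)}$. So $\gamma_2(H^\circ)\subset\sqrt{\gamma_3(L)}$.

**Step 3. The drop propagates.** We show by induction that $\gamma_l(H^\circ)\subset\sqrt{\gamma_{l+1}(L)}$ for all $l\ge2$. Suppose this for $l$ and let $u\in\gamma_l(H^\circ)$. In the torsion-free nilpotent group $L/\sqrt{\gamma_{l+2}(L)}$ a positive power of the image of $u$ lies in the image of $\gamma_{l+1}(L)$, hence is central. By (N2) the image of $u$ is central. So $[u,v]\in\sqrt{\gamma_{l+2}(L)}$ for all $v\in H^\circ$, and such commutators generate $\gamma_{l+1}(H^\circ)$.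

**Step 4. Contradiction.** By (N3) a positive power of $z^i\in\gamma_j(H)$ lies in $\gamma_j(H^\circ)\subset\sqrt{\gamma_{j+1}(L)}$. So a positive power of $z$ lies in $\gamma_{j+1}(L)$, with $L\le G$ f.g. nilpotent, against the choice of $j$. $\square$

Since $\mathcal A_c\subset\mathcal A_e$, this proves (2)⇒(3) of Theorem A. It also shows that $\mathcal A_c\subset\mathcal A_e$ is strict: the integral Heisenberg group is in $\mathcal A_e$ by Section 6 and is not virtually abelian.

## 8. The rational space of a locally virtually abelian group, and finite orbits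

A *lattice* in a finite-dimensional $\mathbb Q$-vector space is a f.g. subgroup spanning it; a $\mathbb Z$-basis of it is then a $\mathbb Q$-basis of the space. If $\Lambda,\Lambda'$ are lattices in the same space, then $q\Lambda\subset\Lambda'$ for some $q\ge1$. Hence a finite intersection of lattices is a lattice, and a lattice has finite index in any lattice containing it. For a subspace $W$, $\Lambda\cap W$ is a lattice in $W$, because each $w\in W$ has a positive multiple in $\Lambda$.

**Construction of $V$ and $\nu$.** We want a vector space in which the elements of $G$ modulo $\sim$ live and on which $G$ acts by conjugation. Let $G$ be countable and locally virtually abelian. Write $G=\bigcup_n\Gamma_n$ with $\Gamma_0\le\Gamma_1\le\cdots$ f.g., and let $B_n\lhd\Gamma_n$ be free abelian of finite index. For $n\le m$ and $a\in B_n$ choose $i\ge1$ with $a^i\in B_m$, and put $\iota_{nm}(a)=a^i\otimes\frac1i\in B_m\otimes\mathbb Q$. This does not depend on $i$ (compare $i$ and $i'$ with $ii'$), it is additive (use a common $i$ for two commuting elements), and it is injective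 since $B_n$ is torsion-free. So it extends to injective, compatible linear maps $B_n\otimes\mathbb Q\to B_m\otimes\mathbb Q$. Let $V=\varinjlim B_n\otimes\mathbb Q$. Conjugation by $\Gamma_n$ on $B_n\otimes\mathbb Q$ is compatible with the $\iota_{nm}$, so $G$ acts linearly on $V$. For $g\in\Gamma_n$ with $g^i\in B_n$, $i\ge1$, put
$$\nu(g)=\tfrac1i(g^i\otimes1)\in V,$$
independent of $n$ and $i$. Then:

- $\nu(hgh^{-1})=h\nu(g)$, $\nu(g^i)=i\nu(g)$, and $\nu(gg')=\nu(g)+\nu(g')$ if $gg'=g'g$;
- $\nu(u)=\nu(v)\iff u\sim v$. (Take $n,i$ with $u^i,v^i\in B_n$: if $\nu(u)=\nu(v)$, then $u^i=v^i$. Conversely $u^i=v^i$ gives $i\nu(u)=i\nu(v)$.)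
- $V=\{\nu(g)/q:g\in G,\ q\ge1\}$.

For f.g. $H\le G$ let $V(H)=\{\nu(h)/q:h\in H,q\ge1\}$. If $A\le H$ is free abelian of finite index, then $\nu|_A$ is a homomorphism, injective because $\nu(a)=0=\nu(1)$ means $a\sim1$, i.e. $a$ is torsion. Each $h\in H$ has a positive power in $A$, so $V(H)=\mathbb Q\nu(A)$ is a subspace of dimension $\operatorname{rk}A$, and $\nu(A)$ is a lattice in it. $V(H)$ is $H$-invariant, and $A$ acts trivially on it, since $a\nu(a')=\nu(aa'a^{-1})=\nu(a')$. So $H$ acts on $V(H)$ through a finite group. Clearly $V(H)\subset V(H')$ for $H\le H'$, and $V=\bigcup_nV(\Gamma_n)$.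

**Example 8.1.** For $D_\infty$ we have $V=\mathbb Q$, $\nu(m,1)=m$, reflections have $\nu=0$ and act by $-1$; orbits are $\{v,-v\}$. Note that $\nu$ is not a homomorphism: a product of two reflections can be a nontrivial translation. For $\mathbb Z^{(\mathbb N)}\rtimes\mathrm{FSym}(\mathbb N)$, the union of the subgroups $\Gamma_n=\mathbb Z^n\rtimes\mathrm{Sym}(n)$, we have $V=\mathbb Q^{(\mathbb N)}$ with the permutation action.

The orbit $G\nu(g)$ is $\nu$ of the conjugacy class of $g$, so its points correspond to the $\sim$-classes that this conjugacy class meets. Hence **condition (ii) says exactly that each $\nu(g)$, equivalently each $v\in V$, has finite $G$-orbit**.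

**Proposition 8.2.** If $G\in\mathcal A_e$ is locally virtually abelian, then (ii) holds.

*Proof.* Let $f:G\to A$ be a coarse embedding into an abelian group, $g\in G$, and let $k$ be the rank of the f.g. group $B=\langle f(xg)-f(x):x\in G\rangle$.

**Step 1. $\dim\operatorname{span}(G\nu(g))\le k$.** We apply the counting lemma to a group generated by conjugates of a power of $g$. Let $g_1,\dots,g_r\in G$ with $g_1\nu(g),\dots,g_r\nu(g)$ linearly independent. Let $\Gamma=\langle g,g_1,\dots,g_r\rangle$ and $A_\Gamma\le\Gamma$ free abelian of finite index. For suitable $i\ge1$ all $a_l=g_lg^ig_l^{-1}$ lie in $A_\Gamma$. As the $\nu(a_l)=ig_l\nu(g)$ are independent, $Y=\langle a_1,\dots,a_r\rangle\cong\mathbb Z^r$ with basis $a_1,\dots,a_r$. Its elements are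
$$a_1^{m_1}\cdots a_r^{m_r}=g_1\,g^{im_1}\,(g_1^{-1}g_2)\,g^{im_2}\,(g_2^{-1}g_3)\cdots g^{im_r}\,g_r^{-1}.$$
Read this from left to right. Right multiplication by a (positive or negative) power of $g$ changes $f$ by an element of $B$, and right multiplication by a fixed $u$ changes $f$ by an element of the finite set $D_u$ of (1.3). So
$$f(Y)\subset f(1)+B+D_{g_1}+D_{g_1^{-1}g_2}+\cdots+D_{g_{r-1}^{-1}g_r}+D_{g_r^{-1}},$$
a finite union of $B$-cosets. Since $|a_1^{m_1}\cdots a_r^{m_r}|_\Gamma\le C\sum|m_l|$, at least $c\rho^r$ elements of $Y$ have $|y|_\Gamma\le\rho$, for large $\rho$ and some $c>0$. Lemma 5.1 gives $r\le k$.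

**Step 2. From finite dimension to finite orbit.** So $W=\operatorname{span}(G\nu(g))$ is finite-dimensional and $G$-invariant. For large $n$, $W\subset V(\Gamma_n)$, so $\Gamma_n$ acts on $W$ through a finite group. By Minkowski's theorem finite subgroups of $GL_d(\mathbb Q)$ have order bounded in terms of $d$. The images of the $\Gamma_n$ in $GL(W)$ form an increasing sequence of finite groups of bounded order, so their union, the image of $G$, is finite. Hence $G\nu(g)$ is finite. $\square$

This proves (3)⇒(4).

**Example 8.3.** Condition (ii) is not redundant. The group $\mathbb Z^{(\mathbb N)}\rtimes\mathrm{FSym}(\mathbb N)$ is locally virtually abelian (a f.g. subgroup lies in some $\mathbb Z^n\rtimes\mathrm{Sym}(n)$), but the conjugates $e_1,e_2,\dots$ of $e_1$ are pairwise $\not\sim$. By Proposition 8.2 it is not even in $\mathcal A_e$.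

## 9. From finite orbits to a bijection onto $M\oplus T$

It remains to prove (4)⇒(5). Let $G$ satisfy (i), (ii). Every $v\in V$ has a finite orbit, so
$$\text{for finite }D\subset V\text{ the set }G\cdot D\text{ is finite.}\tag{9.1}$$

In Example 2.2 we used coordinates $(m,\varepsilon)$: a vector and a finite part. In general $G$ need not be such a semidirect product (for $\mathbb Q$ we already had to cut into integer and fractional parts). One could treat each f.g. virtually abelian subgroup separately by Example 2.1, but then the finite sets in (1.1) depend on the subgroup, with no control as the subgroup grows. So we need vector coordinates defined on all of $G$ at once. They will be a cocycle $b:G\to V$, and the decisive estimate (Lemma 9.3) will involve a fixed finite set $E$ and elements from arbitrarily high levels.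

**Step 1. A good chain.** We construct f.g. subgroups $1=G_0\le G_1\le\cdots$ with union $G$ such that all $V_n:=V(G_n)$ are $G$-invariant. As $G$ is countable, it suffices to enlarge any f.g. $H\le G$ to a f.g. $H'$ with $V(H')$ $G$-invariant (then add the elements of $G$ one at a time). By (9.1), applied to a basis of $V(H)$, $W=\operatorname{span}(G\,V(H))$ is finite-dimensional, so $W\subset V(\Gamma)$ for some f.g. $\Gamma\ge H$. Let $A\lhd\Gamma$ be free abelian of finite index and $A'=\{a\in A:\nu(a)\in W\}$. Then $A'\lhd\Gamma$ since $W$ is invariant, and $\nu(A')=\nu(A)\cap W$ is a lattice in $W$. The subgroup $H'=HA'$ is f.g. For $h\in H\cap A$ we have $\nu(h)\in V(H)\subset W$, so $H\cap A'=H\cap A$ has finite index in $H$. Hence $A'$ has finite index in $H'$, and $V(H')=\mathbb Q\nu(A')=W$.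

Fix such a chain and $A_n\lhd G_n$ free abelian of finite index. $A_n$ acts trivially on $V_n$, and $G$ acts on $V_n$ through a finite group, as a basis of $V_n$ has finite orbits.

**Step 2. A cocycle extending $\nu$.** *There is $b:G\to V$ with*
$$b(gh)=b(g)+g\,b(h),\qquad b(G_n)\subset V_n,\qquad b|_{A_n}=\nu|_{A_n}\ \text{ for all }n.\tag{9.2}$$
(For $D_\infty$: $b(m,\varepsilon)=m$.) First fix $n$. Let $Q=G_n/A_n$, $\sigma:Q\to G_n$ a section, $\bar g$ the image of $g$ in $Q$, and $c(g,q)=g\sigma(q)\sigma(\bar gq)^{-1}\in A_n$. Then
$$\bigl(g\,c(h,q)g^{-1}\bigr)c(g,\bar hq)=gh\sigma(q)\sigma(\bar hq)^{-1}g^{-1}\cdot g\sigma(\bar hq)\sigma(\bar g\bar hq)^{-1}=c(gh,q),$$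
and $c(a,q)=a$ for $a\in A_n$. Apply $\nu$, which is additive on $A_n$ and satisfies $\nu(gag^{-1})=g\nu(a)$, and average over $q$: $b_n(g)=\frac1{|Q|}\sum_q\nu(c(g,q))$ is a cocycle $G_n\to V_n$ extending $\nu|_{A_n}$.

Next we make the $b_n$ compatible, inductively. Suppose $b_n$ is already adjusted. Then $\beta=b_{n+1}|_{G_n}-b_n$ is a cocycle $G_n\to V_{n+1}$ vanishing on $D=A_n\cap A_{n+1}$, where both terms equal $\nu$. $D$ is a finite-index normal subgroup of $G_n$ acting trivially on $V_{n+1}$. So $\beta(gd)=\beta(g)=\beta(dg)$ for $d\in D$, and $\beta$ is a cocycle of the finite group $G_n/D$. With $s$ the mean of its values, averaging $\beta(gh)=\beta(g)+g\beta(h)$ over $h$ gives $s=\beta(g)+gs$, so $\beta(g)=gv-v$ with $v=-s\in V_{n+1}$. Replace $b_{n+1}(g)$ by $b_{n+1}(g)-(gv-v)$ on all of $G_{n+1}$. This is a cocycle with values in $V_{n+1}$, it extends $b_n$, and it is unchanged on $A_{n+1}$, which fixes $v$. Let $b$ be the union of the $b_n$.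

From (9.2): $b(1)=0$, $b(g^{-1})=-g^{-1}b(g)$, and
$$b(g^{-1}h)=g^{-1}(b(h)-b(g)).\tag{9.3}$$

**Lemma 9.1.** For finite $D\subset V$, the set $G_n\cap b^{-1}(D)$ is finite.

*Proof.* By (9.3), elements of $G_n$ with equal $b$ differ by right multiplication by elements of the subgroup $G_n\cap b^{-1}(0)$. It meets $A_n$ trivially, as $b=\nu$ is injective there, so it is finite. $\square$

**Lemma 9.2.** $b(G_n)$ is contained in a f.g. $G$-invariant subgroup $\Lambda_n\subset V_n$, which is a lattice in $V_n$.

*Proof.* If $G_n=\bigcup_jA_ng_j$, a finite union, then $b(ag_j)=\nu(a)+a\,b(g_j)=\nu(a)+b(g_j)$ for $a\in A_n$. Let $\Lambda_n$ be generated by the finite $G$-orbits of the elements of a $\mathbb Z$-basis of $\nu(A_n)$ and of the $b(g_j)$. $\square$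

**Step 3. A subgroup $R$ on which $b$ is a bijection onto a free abelian group $M$.** By Maschke choose $G$-invariant $U_n$ with $V_n=V_{n-1}\oplus U_n$ ($n\ge1$, $V_0=0$); so $V=\bigoplus_nU_n$. Let $M_n=\bigcap_{g\in G}g(\nu(A_n)\cap U_n)$. This is a finite intersection of lattices in $U_n$, hence a $G$-invariant lattice in $U_n$. Let $N_n=\{a\in A_n:\nu(a)\in M_n\}$. Then $\nu:N_n\to M_n$ is an isomorphism and $N_n\lhd G_n$. Put $R_0=1$ and
$$R_n=N_nR_{n-1}=N_n\cdots N_1\le G_n,\quad R=\bigcup_nR_n,\quad M^{(n)}=\bigoplus_{i\le n}M_i,\quad M=\bigoplus_{i\ge1}M_i.$$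
$R_n$ is a subgroup because $R_{n-1}\le G_n$ normalizes $N_n$. For $a_i\in N_i$,
$$b(a_m\cdots a_1)=\nu(a_m)+\cdots+\nu(a_1),\tag{9.4}$$
because $b(a_mx)=\nu(a_m)+a_mb(x)=\nu(a_m)+b(x)$ for $x\in G_m$, as $a_m$ fixes $V_m$ pointwise. Since the summands in (9.4) lie in different $U_i$ and $\nu:N_i\to M_i$ is bijective, *$b$ restricts to bijections $R_n\to M^{(n)}$ and $R\to M$*, and the expression $a_m\cdots a_1$ of an element of $R$ is unique up to adding trivial factors. All $M_n$, $M^{(n)}$, $M$ are $G$-invariant.

*The index $k_n:=[G_n:R_n]$ is finite.* For $g\in G_n$ and $\rho\in R_n$ we have $b(g\rho)=b(g)+g\,b(\rho)$, so $b$ is injective on $gR_n$, with image $b(g)+gM^{(n)}=b(g)+M^{(n)}$. The group $M^{(n)}=b(R_n)\subset\Lambda_n$ is a lattice in $V_n$, so it has finite index in $\Lambda_n\supset b(G_n)$, and only finitely many cosets $b(gR_n)$ occur. For a fixed coset $v+M^{(n)}$, all $gR_n\subset G_n$ with this image contain an element with $b=v$; by Lemma 9.1 there are finitely many of them.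

**Step 4. The uniform estimate.** This is the heart of the construction: elements of $R$ from arbitrarily high levels, conjugated against a fixed finite set $E$, leave only finitely many results, provided their $b$-values match.

**Lemma 9.3.** For finite $E\subset G$ and $D\subset M$ the set
$$\{\rho^{-1}e\rho':\ e\in E,\ \rho,\rho'\in R,\ b(\rho')-e^{-1}b(\rho)\in D\}$$
is finite.

*Proof.* Choose $n$ with $E\subset G_n$, $D\subset M^{(n)}$. Write $\rho=a_m\cdots a_1$, $\rho'=a_m'\cdots a_1'$ with $a_i,a_i'\in N_i$, $m\ge n$. For $i>n$ the $U_i$-component of $b(\rho')-e^{-1}b(\rho)$ vanishes. So by (9.4) $\nu(a_i')=e^{-1}\nu(a_i)=\nu(e^{-1}a_ie)$. As $e\in G_n\le G_i$ normalizes $N_i$ and $\nu$ is injective on $N_i$, we get $a_i'=e^{-1}a_ie$. With $\rho_0=a_n\cdots a_1$, $\rho_0'=a_n'\cdots a_1'$, the high levels cancel: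
$$\rho^{-1}e\rho'=\rho_0^{-1}(a_m\cdots a_{n+1})^{-1}e\cdot e^{-1}(a_m\cdots a_{n+1})e\,\rho_0'=\rho_0^{-1}e\rho_0'\in G_n.$$
Moreover, by (9.3), $b(\rho_0^{-1}e\rho_0')=\rho_0^{-1}\bigl(b(e)+e\,b(\rho_0')-b(\rho_0)\bigr)=\rho_0^{-1}(b(e)+e\delta)$ with $\delta=b(\rho_0')-e^{-1}b(\rho_0)$. Since the components of $b(\rho')-e^{-1}b(\rho)$ in $U_i$, $i>n$, vanish, $\delta=b(\rho')-e^{-1}b(\rho)\in D$. So $b(\rho_0^{-1}e\rho_0')$ lies in $G\cdot(b(E)+ED)$, where $ED=\{ed:e\in E,\ d\in D\}$, and this set is finite by (9.1). Lemma 9.1 finishes the proof. $\square$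

**Step 5. Integer parts, and the bijection $\Theta:G\to M\times S$.** Now we imitate $q\mapsto(\lfloor q\rfloor,q-\lfloor q\rfloor)$. Choose a $\mathbb Z$-basis of each $M_n$, a $\mathbb Q$-basis of $U_n$. Let $P\subset V$ be the set of vectors all of whose coordinates lie in $[0,1)$. Every $v\in V$ is uniquely $r(v)+p(v)$ with $r(v)\in M$ (integer parts of coordinates) and $p(v)\in P$, and $r(v+y)=r(v)+y$ for $y\in M$. For finite $D\subset V$,
$$\{r(v+d)-r(v):v\in V,\ d\in D\}\ \text{ is finite},\tag{9.5}$$
because in each coordinate $\lfloor x+d\rfloor-\lfloor x\rfloor\in\{\lfloor d\rfloor,\lfloor d\rfloor+1\}$, and it is $0$ if $d=0$.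

Let $S=\{g\in G:b(g)\in P\}\ni1$, with the metric restricted from $G$. For $g\in G$, $\rho\in R$ we have $b(g\rho)=b(g)+g\,b(\rho)$, and $\rho\mapsto g\,b(\rho)$ is a bijection $R\to M$. So $g\rho\in S$ iff $g\,b(\rho)=-r(b(g))$, and *each left coset $gR$ contains exactly one element of $S$*. Hence each $g\in G$ is uniquely $g=s\rho$ with $s\in S$, $\rho\in R$, and $s\,b(\rho)=r(b(g))$. So
$$\Theta:G\to M\times S,\qquad\Theta(s\rho)=(s\,b(\rho),s)=(r(b(s\rho)),s)$$
is a bijection. (For $D_\infty$ with $M=\mathbb Z$: $S=\{(0,1),(0,-1)\}$, and $\Theta(m,\varepsilon)=(m,(0,\varepsilon))$ is the map of Example 2.2. For $\mathbb Q$ with the chain of Example 2.5 and $M=\mathbb Z$ it is the map there.)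

*$\Theta$ is bornologous.* Let $E\subset G$ be finite, $g=s\rho$, $g'=s'\rho'$, $g^{-1}g'=e\in E$, and let $y,y'$ be the $M$-coordinates of $\Theta(g),\Theta(g')$. First, $b(g')=b(g)+g\,b(e)$ with $g\,b(e)$ in the finite set $G\cdot b(E)$. So $y'-y=r(b(g'))-r(b(g))$ lies in a finite set $D_1\subset M$ depending only on $E$, by (9.5). Next, $s^{-1}s'=\rho e\rho'^{-1}=(\rho^{-1})^{-1}e\,(\rho'^{-1})$. Since $b(\rho)=s^{-1}y$, we have $b(\rho^{-1})=-\rho^{-1}b(\rho)=-\rho^{-1}s^{-1}y=-g^{-1}y$, and likewise $b(\rho'^{-1})=-g'^{-1}y'$. As $g'^{-1}=e^{-1}g^{-1}$,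
$$b(\rho'^{-1})-e^{-1}b(\rho^{-1})=-g'^{-1}y'+g'^{-1}y=-g'^{-1}(y'-y)\in-G\cdot D_1,$$
a finite subset of $M$. Lemma 9.3, applied to $\rho^{-1},\rho'^{-1}$, shows that $s^{-1}s'$ lies in a finite set depending only on $E$.

*$\Theta^{-1}$ is bornologous.* Let $s^{-1}s'=e\in E$ and $y'-y\in D$ with $E\subset G$, $D\subset M$ finite, $g=\Theta^{-1}(y,s)=s\rho$, $g'=\Theta^{-1}(y',s')=s'\rho'$. Then $b(\rho)=s^{-1}y$ and
$$b(\rho')=s'^{-1}y'=s'^{-1}y+s'^{-1}(y'-y)=e^{-1}b(\rho)+s'^{-1}(y'-y),$$
so $b(\rho')-e^{-1}b(\rho)$ lies in the finite set $G\cdot D\subset M$. By Lemma 9.3 $g^{-1}g'=\rho^{-1}e\rho'$ lies in a finite set depending only on $E,D$.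

**Step 6. $S$ looks like a direct sum of finite cyclic groups.** We verify the hypotheses of Lemma 2.3 for $S$ and the chain $(G_n)$; the classes of $\approx_n$ are the sets $S\cap sG_n$, $s\in S$.

*Each $S\cap sG_n$ has exactly $k_n$ elements.* The coset $sG_n$ consists of $k_n$ left cosets $gR_n$. For $g\in sG_n$, $b(g)-b(s)=s\,b(s^{-1}g)\in V_n$. As $b(s)\in P$, the coordinates of $b(g)$ outside $V_n$ have integer part $0$, so $r(b(g))\in M^{(n)}$. The unique $\rho\in R$ with $g\rho\in S$ satisfies $g\,b(\rho)=-r(b(g))\in M^{(n)}$, so $b(\rho)\in M^{(n)}$ and $\rho\in R_n$. So each $gR_n\subset sG_n$ contains exactly one element of $S$.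

*For each $n$ the set $\{s^{-1}s':s\approx_ns'\}$ is finite.* For $s\approx_ns'$, $b(s')-b(s)=s\,b(s^{-1}s')\in\Lambda_n$ has coordinates in $(-1,1)$ with respect to the basis of $M^{(n)}$. As $M^{(n)}$ has finite index in $\Lambda_n$, coordinates of elements of $\Lambda_n$ have a common denominator, so $b(s')-b(s)$ lies in a finite set $D\subset\Lambda_n$. Hence $b(s^{-1}s')\in G\cdot D$, which is finite, and $s^{-1}s'\in G_n$. Apply Lemma 9.1.

So Lemma 2.3 gives a bijection $\tau:S\to T=\bigoplus_{n\ge1}\mathbb Z/m_n$, $m_n=k_n/k_{n-1}$, bornologous with bornologous inverse. Then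
$$(\mathrm{id}\times\tau)\circ\Theta:\ G\to M\oplus T$$
is a bijection, bornologous with bornologous inverse. So $G$ is bijectively coarsely equivalent to the abelian group $M\oplus T$, with $M$ free abelian of rank $\dim V\le\aleph_0$. This proves (4)⇒(5).

**Conclusion of the proof of Theorem A.** (5)⇒(1)⇒(2) is immediate, (2)⇒(3) is Proposition 7.5 together with $\mathcal A_c\subset\mathcal A_e$, (3)⇒(4) is Proposition 8.2, and (4)⇒(5) was just proved. With the Corollary of Section 3, $\mathcal A_b=\mathcal A_c$ is closed under quotients, while $\mathcal A_e$ is not, by Theorem B. $\square$
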